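# Fans versus complete graphs: $K_p$-goodness in a linear range

## 1. Ramsey numbers, goodness, fans and independent transversals

All graphs are finite and simple. For a graph $G$ we write $|G|$ for its number of vertices, $\alpha(G)$, $\omega(G)$, $\Delta(G)$ for its independence number, clique number and maximum degree, $N(v)$ for the neighborhood of $v$, and $N[v]=N(v)\cup\{v\}$. For a set $S$ of vertices, $N(S)=\bigcup_{v\in S}N(v)$.

**Definition (Ramsey number).** For graphs $G,H$, the number $r(G,H)$ is the smallest positive integer $N$ such that every graph on $N$ vertices contains $G$ as a subgraph, or its complement contains $H$ as a subgraph.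

*Example.* $r(K_2,H)=|H|$: a graph on $|H|$ vertices either has an edge, or its complement is complete and contains $H$; and the edgeless graph on $|H|-1$ vertices shows that fewer vertices are not enough.

The property in the definition passes from $N$ to $N+1$ vertices, by looking at an induced subgraph. Replacing a graph by its complement, we get, for $G=K_p$,
$$r(K_p,H)\le N\iff \text{every graph } G \text{ on } N \text{ vertices with } \alpha(G)\le p-1 \text{ contains } H .$$
This is the form we use throughout: a bound on $\alpha$ should force a copy of $H$.

**Definition ($K_p$-good).** Let $H$ be connected. The graph $(p-1)K_{|H|-1}$, a disjoint union of $p-1$ cliques, has independence number $p-1$, and it contains no copy of $H$ because each component has fewer than $|H|$ vertices. Hence $r(K_p,H)\ge (p-1)(|H|-1)+1$. We call $H$ *$K_p$-good* if equality holds.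

*Example.* Every connected $H$ is $K_2$-good, by the previous example. The triangle is not $K_3$-good: the 5-cycle has $\alpha=2$ and no triangle, so $r(K_3,K_3)\ge 6$, while goodness would require the value $2\cdot 2+1=5$.

**Definition (fan).** The join $G+H$ of two graphs arises from disjoint copies of them by adding all edges between the copies, and $nH$ is the disjoint union of $n$ copies of $H$. The *fan* is $F_n=K_1+nK_2$: $n$ triangles sharing one vertex, on $2n+1$ vertices.

*Example.* $F_1=K_3$, and $F_2$ is the bowtie, two triangles with a common vertex. The fan $F_n$ is $K_p$-good exactly when $r(K_p,F_n)=2n(p-1)+1$.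

A fan centered at $v$ is the same thing as a matching of size $n$ inside $N(v)$. So
$$G \text{ is } F_n\text{-free} \iff \text{for every } v,\ G[N(v)] \text{ has no matching of size } n .$$
For example, $K_{2n}$ is $F_n$-free, since neighborhoods have $2n-1$ vertices, and $K_{2n+1}\supseteq F_n$.

**Definition (independent transversal).** Let $V_1,\dots,V_r$ be disjoint nonempty vertex sets of a graph $H$. An *independent transversal* is an independent set of $H$ with exactly one vertex in each $V_i$.

*Example.* Let $V_1=\{u,u'\}$, $V_2=\{w,w'\}$, with edges $uw$ and $u'w'$. Then $\{u,w'\}$ is an independent transversal. If instead $V_1=\{u\}$, $V_2=\{w\}$ with the edge $uw$, there is none. So the sets have to be large compared with the degrees.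

**Haxell's theorem** (P. E. Haxell, *A note on vertex list colouring*, Combin. Probab. Comput. 10 (2001)). If $\Delta(H)\le \Delta$ and $V_1,\dots,V_r$ are disjoint nonempty vertex sets with $|V_i|\ge 2\Delta$, then $H$ has an independent transversal of $V_1,\dots,V_r$.

**Remark (a weaker version that would also do).** In both uses below the maximum degree is less than $10k$ and the sets have at least $55k$ vertices. Since $2e\cdot 10k<55k$, the following version, with $2e\Delta$ in place of $2\Delta$ and $\Delta\ge1$, is enough. It comes from the symmetric Lovász local lemma: if each of finitely many events has probability at most $\pi$, each is mutually independent of all but at most $d$ of the others, and $e\pi(d+1)\le 1$, then with positive probability none occurs. Let $s=\lceil 2e\Delta\rceil$, shrink each $V_i$ to exactly $s$ vertices, and choose one vertex from each $V_i$ uniformly and independently. For each edge $uv$ of $H$ with $u\in V_i$, $v\in V_j$, $i\ne j$, let $E_{uv}$ be the event that both $u$ and $v$ are chosen; it has probability $1/s^2$. It is mutually independent of all events coming from edges that do not meet $V_i\cup V_j$. At most $2s\Delta$ edges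 meet $V_i\cup V_j$, including $uv$ itself, so $d\le 2s\Delta-1$ works, and $e\cdot s^{-2}\cdot 2s\Delta=2e\Delta/s\le 1$. Hence some choice avoids all $E_{uv}$, and it is an independent transversal.

## 2. The linear range for fans: three theorems

Chung and Lin (Fan Chung and Qizhong Lin, "Fan-complete Ramsey numbers", arXiv:2208.05829 (2022)) showed that $F_n$ is $K_p$-good if $n\ge Cp^2$, where $C\approx 26.228$. They ask: "It would be interesting to improve the lower bound of $n$ further, e.g., is it true for $n\ge \Omega(p)$?"

Precisely: is there an absolute constant $c>0$ such that for all integers $p\ge 3$ and all integers $n\ge cp$, the fan $F_n$ is $K_p$-good? In the language of independence numbers: if $G$ is $F_n$-free with $\alpha(G)=k$, and $n$ is at least a constant times $k$, must $|G|\le 2nk$?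

The answer is yes, and $c=320$ works.

**Theorem 1.** Let $G$ be a nonempty $F_n$-free graph, $k=\alpha(G)$, and $n\ge 320k$. Then $|G|\le 2nk$. Consequently $r(K_p,F_n)=2n(p-1)+1$ for all $p\ge 2$ and $n\ge 320(p-1)$.

**Theorem 2.** Let $p\ge 2$, $n\ge 320(p-1)$, $|G|=2n(p-1)$. Then $G$ is $F_n$-free with $\alpha(G)\le p-1$ if and only if $V(G)$ can be partitioned into $p-1$ cliques of order $2n$ such that every triangle of $G$ lies inside one of these cliques.

*Example.* $(p-1)K_{2n}$ is such a graph. If $p\ge3$, we may also add a perfect matching between two of the cliques: a vertex then has only one neighbor in the other clique, so no new triangle appears.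

**Theorem 3.** There is $c'>0$ such that for all $p\ge 3$ and $1\le n\le c'p/\log p$, $F_n$ is not $K_p$-good. Moreover, if $F_n$ is not $K_p$-good, it is not $K_{p+1}$-good.

So the linear condition on $n$ could at best be relaxed by a factor of order $\log p$; the theorems do not determine the order of the threshold between $p/\log p$ and $p$.

The second sentence of Theorem 1 follows from the first. Suppose $|G|=2n(p-1)+1$, $k=\alpha(G)\le p-1$ and $n\ge 320(p-1)$. Then $n\ge 320k$ and $|G|>2nk$, so by the first sentence $G$ is not $F_n$-free. This gives $r(K_p,F_n)\le 2n(p-1)+1$, and the reverse inequality is the general lower bound from Section 1.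

## 3. Independence number one and two by hand

**Independence number 1.** Then $G$ is complete, and $K_{2n+1}\supseteq F_n$, so $|G|\le 2n$, for every $n$.

**A degree bound.** For $F_n$-free $G$ with $\alpha(G)=k$ and any vertex $v$, take a maximum matching of $G[N(v)]$. It has at most $n-1$ edges, and the vertices of $N(v)$ that it misses are independent, so there are at most $k$ of them. Hence
$$d(v)\le 2n+k-2\qquad\text{for every vertex } v.\tag{1}$$
This can be attained: take $K_{2n}$ and attach $k-1$ pendant edges to one of its vertices $v$. The neighborhood of $v$ is $K_{2n-1}$ plus $k-1$ isolated vertices, with no matching of size $n$; the other neighborhoods have at most $2n-1$ vertices; so the graph is $F_n$-free. Its independence number is $k$, from the pendant vertices and one vertex of $K_{2n}$ other than $v$. And $d(v)=2n-1+k-1$.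

**Independence number 2.** The non-neighbors of a vertex $v$ (other than $v$) form a clique, since $\alpha(G)=2$, so there are at most $2n$ of them. By (1), $d(v)\le 2n$. Hence $|G|\le 1+2n+2n=4n+1$, one more than we want.

Suppose $|G|=4n+1$. Then every vertex has degree exactly $2n$ and exactly $2n$ non-neighbors, which form a clique. Fix $v$ and let $M$ be its set of non-neighbors. A vertex of $M$ has $2n-1$ neighbors in $M$, hence exactly one in $N(v)$; so there are $2n$ edges between $M$ and $N(v)$. Let $u\in N(v)$ have $x$ neighbors in $M$. Then $x\neq 2n$, since otherwise $d(u)\ge 2n+1$. So $u$ has a non-neighbor $y\in M$. Among the $2n$ non-neighbors of $u$, exactly $2n-x$ lie in $M$, so $x$ lie in $N(v)$. These $x$ vertices are adjacent to $y$, which has only one neighbor in $N(v)$. So $x\le 1$. This holds for all $2n$ vertices $u\in N(v)$, and the total is $2n$, so $x=1$ for each of them. Now the unique non-neighbor $w\in N(v)$ of $u$ is adjacent to all $2n-1$ non-neighbors of $u$ in $M$, so $2n-1\le 1$, that is $n=1$.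

So for $n\ge 2$ and $\alpha(G)=2$ we get $|G|\le 4n$, while for $n=1$ the 5-cycle is a genuine exception. The case already shows the difficulty: counting degrees gives nearly the right bound, and the small excess has to be removed by structure.

## 4. Counting degrees, and the cliques that block it

The natural first attempt for general $k$ is to build a large independent set greedily: choose a vertex, delete its closed neighborhood, repeat. By (1) each step deletes at most $2n+k-1$ vertices, so
$$k\ge \frac{|G|}{2n+k-1},\qquad\text{i.e.}\qquad |G|\le 2nk+k(k-1).$$
The excess is $k(k-1)$: we lose about $k$ per chosen vertex, whatever the size of $n$. To do better we need a bound on $\alpha$ that also uses the clique number.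

**Lemma 4 (Fajtlowicz).** If $H$ has $h\ge 1$ vertices, $\Delta(H)\le D$ and $\omega(H)\le\omega$, then $\alpha(H)\ge 2h/(D+\omega+1)$.

*Example.* For the 5-cycle, $D=\omega=2$, and the bound is $10/5=2$, the true value.

*Proof.* The plan is to choose a maximum independent set at random and to show that, from the point of view of each vertex $v$, it is either at $v$ or substantially present around $v$.

Let $S$ be a uniformly random maximum independent set of $H$. Fix $v$ and condition on $T=S\setminus N[v]$. Let $F$ be the set of vertices of $N[v]$ with no neighbor in $T$. Since $T$ avoids $N[v]$, we have $v\in F$. Also $S\cap N[v]\subseteq F$. For any independent $I\subseteq F$ the set $T\cup I$ is independent, so $|I|\le\alpha(H)-|T|$, and $S\cap N[v]$ has exactly this size. Hence $\alpha(H[F])=\alpha(H)-|T|$, and the maximum independent sets of $H$ whose part outside $N[v]$ is $T$ are exactly the sets $T\cup I$ with $I$ a maximum independent set of $H[F]$. So, given $T$, the set $S\cap N[v]$ is uniform over the maximum independent sets of $H[F]$.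

* If $\alpha(H[F])\ge 2$: the vertex $v$ is adjacent to all other vertices of $F$, so it is in no maximum independent set of $H[F]$. Thus $v\notin S$ and $|S\cap N(v)|\ge 2$.
* If $\alpha(H[F])=1$: $F$ is a clique of size $f\le\omega$ containing $v$, and $S\cap N[v]$ is a uniform single vertex of $F$. So $P(v\in S\mid T)=1/f$ and $E(|S\cap N(v)|\mid T)=1-1/f$.

In both cases
$$E(|S\cap N(v)|\mid T)+(\omega+1)P(v\in S\mid T)\ge 2,$$
trivially in the first case, and since $1-\frac1f+\frac{\omega+1}{f}=1+\frac{\omega}{f}\ge 2$ in the second. Take expectations over $T$ and sum over all $v$. Since $\sum_v|S\cap N(v)|=\sum_{u\in S}d(u)\le D\,\alpha(H)$ and $\sum_vP(v\in S)=\alpha(H)$, we obtain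
$$2h\le D\,\alpha(H)+(\omega+1)\alpha(H). \qquad\square$$

Apply the lemma to our $G$ with $D=2n+k-2$. It gives $|G|\le \frac k2(2n+k-1+\omega(G))$, which is at most $2nk$ as soon as $\omega(G)\le 2n-k+1$. So the theorem is already proved unless $G$ contains cliques with nearly $2n$ vertices. These are unavoidable: the extremal examples consist of them.

The next thing to try is induction: take a clique $A$ with nearly $2n$ vertices and delete it. Since $|A|\le 2n$, induction would give $|G|\le 2n+2n\,\alpha(G-A)$, which suffices if $\alpha(G-A)\le k-1$. That is the case if *some* maximum independent set of $G-A$ leaves a vertex of $A$ with no neighbor in it. But this may fail.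

**Example 5.** Let $A$ be a clique of order $2n-2$, split into halves $A^1,A^2$ of order $n-1$, with $n\ge 2$. Add two nonadjacent vertices $b_1,b_2$, where $b_j$ is adjacent exactly to $A^j$. Each $a\in A$ has $2n-3+1=2n-2$ neighbors, and $b_j$ has $n-1$, so no neighborhood contains a matching of size $n$: the graph is $F_n$-free. Its independence number is 2. But $\alpha(G-A)=2$ as well, because $\{b_1,b_2\}$ is independent and together the two vertices dominate $A$.

This is the exact point to overcome. Vertices outside the big cliques may be attached to them, and an independent set chosen outside may use up a whole clique $A$. In Example 5 the cure is easy to see: after choosing $b_1$, reserve a vertex $a\in A^2$ at once, and give up $b_2$. The set $\{b_1,a\}$ is as good as $\{b_1,b_2\}$. The proof turns this into a procedure, based on three observations.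

* **Attached vertices are cheap.** If $b$ outside the big cliques has at least $2k$ neighbors inside them, then choosing $b$ deletes at most $2n+k-1-2k$ outside vertices: the loss of $k$ has become a gain. This gain will pay for reserving vertices.
* **Unattached vertices are harmless.** Vertices with fewer than $2k$ neighbors in the big cliques span a graph without big cliques, where Lemma 4 wins; and each of them spoils very little of the big cliques.
* **Very strongly attached vertices should be counted with their clique.** A vertex $b$ that sees almost all of a clique $A$ may leave no room for a reserved vertex. But such a $b$ is nearly a member of $A$, and only a small fraction of it needs to be accounted for outside.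

From here to the end of Section 9, $G=(V,E)$ is $F_n$-free, $k=\alpha(G)\ge 1$, $n\ge 320k$ and $N=|V|$. The goal is $N\le 2nk$.

## 5. Nearly complete cliques and fractional weights

**Step 1. Extract the big cliques.** The purpose is to leave a remainder with smaller clique number, where Lemma 4 gains. Let $A_1,\dots,A_m$ ($m\ge 0$) be a maximal family of pairwise disjoint cliques of order at least $2n-9k$. Put $A=\bigcup_iA_i$ and $|A_i|=2n-t_i$. Since $K_{2n+1}\supseteq F_n$, we have $0\le t_i\le 9k$. By maximality of the family,
$$\omega(G-A)\le 2n-9k-1.\tag{2}$$
Each $a\in A_i$ has at least $2n-9k-1$ neighbors in $A_i$, so by (1)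
$$a\in A_i \text{ has at most } (2n+k-2)-(2n-9k-1)=10k-1 \text{ neighbors outside } A_i.\tag{3}$$

**Step 2. Bound the strongly attached vertices.** The purpose is to show that a clique $A_i$ together with the vertices attached to most of it still amounts to at most $2n$ vertices, if attached vertices are counted fractionally. For $b\in V\setminus A$ put
$$x_i(b)=|N(b)\cap A_i|,\qquad x(b)=\sum_ix_i(b),\qquad B_i=\{b\in V\setminus A:\ x_i(b)>11n/10\}.$$
The sets $B_i$ are pairwise disjoint: a vertex in two of them would have degree more than $22n/10>2n+k$, contradicting (1).

*Claim.* Each $a\in A_i$ has at most $t_i$ neighbors in $B_i$.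

Suppose $a$ has $t_i+1$ neighbors in $B_i$; we build a fan at $a$. Each of these vertices has more than $11n/10-1\ge 352k-1\ge 9k+1\ge t_i+1$ neighbors in $A_i\setminus\{a\}$, so we can match them one by one to distinct vertices of $A_i\setminus\{a\}$. The number of vertices of $A_i\setminus\{a\}$ not used is
$$(2n-t_i-1)-(t_i+1)=2(n-t_i-1)\ge 0,$$
and they form a clique of even order, which has a perfect matching with $n-t_i-1$ edges. All vertices used lie in $N(a)$, and we have $(t_i+1)+(n-t_i-1)=n$ disjoint edges, a contradiction. This proves the claim.

Count the edges between $A_i$ and $B_i$ from both sides: $\sum_{b\in B_i}x_i(b)\le t_i|A_i|$. Dividing by $|A_i|=2n-t_i$,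
$$|A_i|+\sum_{b\in B_i}\frac{x_i(b)}{|A_i|}\le 2n.\tag{4}$$
Since each term of the sum $\sum_{b\in B_i}x_i(b)$ exceeds $11n/10$, we also have $\frac{11n}{10}|B_i|\le t_i|A_i|$, so
$$\frac{|B_i|}{|A_i|}\le\frac{10\,t_i}{11n}\le\frac{90k}{11n}\le\frac{9k}{n}.\tag{5}$$

**Step 3. Define weights and reduce the theorem to an inequality.** The purpose is to charge the fraction $x_i(b)/|A_i|$ of a vertex $b\in B_i$ to $A_i$, and only the rest to the outside. For $b\in V\setminus A$ let
$$\ell(b)=\begin{cases}1-x_i(b)/|A_i| & \text{if } b\in B_i,\\ 1&\text{if } b\notin\bigcup_iB_i,\end{cases}$$
so $0\le\ell(b)\le 1$. Write $\ell(S)=\sum_{b\in S}\ell(b)$, and let $W=\{b\in V\setminus A:\ell(b)>0\}$.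

*Example.* If $b$ is adjacent to all of $A_i$, then $\ell(b)=0$: it counts wholly with $A_i$. If $b$ misses exactly one vertex of $A_i$, then $\ell(b)=1/|A_i|$. In Example 5 with $n\ge 640$, the family is just $A_1=A$, the vertices $b_1,b_2$ have $n-1$ neighbors in it, so they are not in $B_1$, and both have weight 1.

By (4),
$$N=\sum_i\Big(|A_i|+\sum_{b\in B_i}\frac{x_i(b)}{|A_i|}\Big)+\sum_{b\in V\setminus A}\ell(b)\le 2nm+\ell(W).\tag{6}$$
So it is enough to prove
$$2n(k-m)\ge\ell(W).\tag{7}$$
In words: besides one vertex for each of the $m$ cliques, the independent set must gain one vertex for every $2n$ units of outside weight.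

For $b\in B_i\cap W$ let $Z(b)=A_i\setminus N(b)$. It is nonempty, and $\ell(b)=|Z(b)|/|A_i|$. Finally split
$$Q=\{b\in W: x(b)\ge 2k\},\qquad P=W\setminus Q .$$
A vertex of $P$ has $x(b)<2k<11n/10$, so it lies in no $B_i$ and has $\ell(b)=1$.

## 6. Greedy selection from $Q$ with reserved holes

**Step 4. The procedure.** The purpose is to choose an independent set $J_1\subseteq Q$ that uses up $Q$ and, whenever a clique $A_i$ is in danger of being dominated, to reserve a vertex of it (a *hole*) immediately. We maintain

* an independent set $J_1\subseteq Q$;
* a set $H\subseteq A$ of holes;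
* a set $W'\subseteq W$ of remaining vertices;
* for each $A_i$ a status: *open*, *closed* or *lost*. The status can change only from open to closed or from open to lost. $H$ contains exactly one vertex $a_i$ of each closed $A_i$ and no other vertices.

Write
$$U_i=N(J_1)\cap A_i,\qquad V_i=A_i\cap N(H\setminus A_i)$$
for the parts of $A_i$ blocked by $J_1$ and by holes in other cliques. Both only grow. At the start $J_1=H=\emptyset$, $W'=W$, and all cliques are open. We keep four invariants, valid before and after each round:

* (a) $J_1\cup H$ is independent;
* (b) no vertex of $W'$ is in, or adjacent to a vertex of, $J_1\cup H$;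
* (c) $|U_i|<\frac{2n}5$ and $|V_i|<\frac{2n}5$ for every open $i$;
* (d) $Z(b)\not\subseteq U_i\cup V_i$ for every open $i$ and every $b\in W'\cap B_i$.

At the start they hold: the sets in (a)–(c) are empty, and (d) says $Z(b)\neq\emptyset$.

While $Q\cap W'\ne\emptyset$, pick any $b\in Q\cap W'$ and do one round:

1. Put $b$ into $J_1$, update the $U_i$, and delete $b$ and $N(b)$ from $W'$.
2. List all open $i$ that now have $|U_i|\ge 2n/5$. If $b\in B_{i_0}$ with $i_0$ open, then $|U_{i_0}|\ge x_{i_0}(b)>11n/10$, so $i_0$ is on the list; put it first. Go through the list. If the current $i$ is still open, choose $a_i\in A_i\setminus(U_i\cup V_i)$, put it into $H$, declare $i$ closed, delete $N(a_i)$ from $W'$, update all $V_{i'}$, and declare lost every open $i'$ with $|V_{i'}|\ge 2n/5$.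
3. Delete from $W'$ every $b'\in W'\cap B_i$ with $i$ open and $Z(b')\subseteq U_i\cup V_i$. Call these vertices *killed*.

*Example.* In Example 5 with $n\ge 640$ we have $k=2$, $Q=W=\{b_1,b_2\}$. Pick $b_1$. Now $U_1=A^1$ has $n-1\ge 2n/5$ vertices, so a hole $a_1\in A^2$ is chosen and $A_1$ is closed. The vertex $b_2\in N(a_1)$ is deleted, and the procedure ends with $J_1\cup H=\{b_1,a_1\}$.

**Step 5. The hole $a_i$ can always be chosen.** The purpose is to check that the instruction in item 2 never fails. There are two cases.

*The clique $i=i_0$, if it exists.* It is first on the list, so no hole has been added yet in this round, and $V_{i_0}$ is what it was before the round. The new $U_{i_0}$ is the old one together with $N(b)\cap A_{i_0}$. So the set of available vertices is $Z(b)\setminus(U_{i_0}\cup V_{i_0})$ with the old $U_{i_0},V_{i_0}$, and this is nonempty by invariant (d) for $b$ before the round.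

*Any other $i$ on the list that is still open when reached.* Then $b\notin B_i$, since $b$ lies in at most one of these sets, and if $b\in B_i$ with $i$ open then $i=i_0$. So $x_i(b)\le 11n/10$. Before the round $|U_i|<2n/5$ by (c), so now $|U_i|<2n/5+11n/10$. And $|V_i|<2n/5$, since otherwise $i$ would have been declared lost. Hence
$$|A_i\setminus(U_i\cup V_i)|>2n-9k-\frac{2n}5-\frac{11n}{10}-\frac{2n}5=\frac n{10}-9k\ge 32k-9k>0 .$$
The thresholds were chosen so that $\frac25+\frac25+\frac{11}{10}=\frac{19}{10}<2$.

**Step 6. The invariants persist.** The purpose is to make sure that the next round can be run and that the final set is independent.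

* (a): by (b) before the round, $b$ is not adjacent to the old $J_1\cup H$. A new hole $a_i$ is outside $U_i$, so it is not adjacent to $J_1$ (which already includes $b$), and outside $V_i$, so it is not adjacent to holes in other cliques; its own clique was open and contained no hole.
* (b): $b$ and all neighbors of $b$ and of the new holes are deleted from $W'$, and $W'$ does not meet $H\subseteq A$.
* (c): the $U_i$ change only in item 1. Every open $i$ with $|U_i|\ge 2n/5$ is on the list and becomes closed or lost. Every open $i$ with $|V_i|\ge 2n/5$ is declared lost as soon as this happens.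
* (d): this is what item 3 enforces.

Each round deletes at least $b$ from $W'$, so the procedure stops, with $W'\cap Q=\emptyset$. Let $P'\subseteq P$ be the final $W'$. All its vertices have weight 1, so $\ell(P')=|P'|$.

A closed clique may later have all its other vertices blocked; this does no harm, since its hole is reserved and every later choice is nonadjacent to it by (b).

## 7. What the holes cost

**Step 7. Accounting for the procedure.** The purpose is to show that the gain from choosing vertices with $x(b)\ge 2k$ pays for everything lost: cliques lost, vertices deleted because of holes, and vertices killed. All quantities are final values. Let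
$$X=\sum_{b\in J_1}x(b)\ \ge\ 2k|J_1|,$$
let $q$ be the number of closed cliques and $h_1$ the number of lost ones.

* *Number of holes.* $\sum_i|U_i|\le X$, and $|U_i|\ge 2n/5$ for each closed $i$. So $q\le\frac{5X}{2n}$.
* *Damage done by holes.* By (3) each hole has fewer than $10k$ neighbors outside its clique. Hence $\sum_i|V_i|\le 10kq\le 25kX/n$. In the same way the vertices deleted from $W'$ because of holes number at most $10kq$, so they have total weight at most $25kX/n$.
* *Lost cliques.* Each has $|V_i|\ge 2n/5$, so $\frac{2n}{5}h_1\le\sum_i|V_i|$ and $2nh_1\le 125kX/n$.
* *Killed vertices.* A killed $b'\in B_i$ has $Z(b')\subseteq U_i\cup V_i$, so $\ell(b')=|Z(b')|/|A_i|\le(|U_i|+|V_i|)/|A_i|$. There are at most $|B_i|$ of them for each $i$, so by (5) their total weight is at most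
$$\sum_i\frac{|B_i|}{|A_i|}(|U_i|+|V_i|)\le\frac{9k}n\sum_i(|U_i|+|V_i|)\le\frac{9k}n\Big(1+\frac{25k}{n}\Big)X\le\frac{9k}n\Big(1+\frac{25}{320}\Big)X\le\frac{10kX}n .$$
* *Chosen vertices.* When $b$ is chosen, $b$ and its neighbors in $W'$ are deleted. At most $d(b)-x(b)$ neighbors of $b$ are outside $A$, so by (1) the weight deleted is at most $1+d(b)-x(b)\le 2n+k-1-x(b)$. Over all of $J_1$ this is at most $(2n+k-1)|J_1|-X$.

Every vertex of $W\setminus P'$ was deleted for one of these reasons. Hence
$$\ell(W)-|P'|\le 2n|J_1|+(k-1)|J_1|-X+\frac{35kX}n .$$
Combining this with the bound on $h_1$, and using $160k/n\le\frac12$ and $X\ge 2k|J_1|$,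
$$2n(|J_1|-h_1)-\big(\ell(W)-|P'|\big)\ \ge\ X-\frac{160k}nX-(k-1)|J_1|\ \ge\ \frac X2-(k-1)|J_1|\ \ge\ |J_1|.\tag{8}$$
So the first phase pays for the weight it removes and the cliques it loses, with $|J_1|$ to spare.

## 8. The weakly attached vertices

**Step 8. Selection from $P'$.** The purpose is to gain one vertex for every $2n$ vertices of $P'$, using that $G-A$ has no big cliques. If $P'=\emptyset$ let $J_2=\emptyset$. Otherwise apply Lemma 4 to $G[P']$, with $D=2n+k-2$ from (1) and clique number at most $2n-9k-1$ from (2). There is an independent set $J_2\subseteq P'$ with
$$|J_2|\ge\frac{2|P'|}{(2n+k-2)+(2n-9k-1)+1}=\frac{|P'|}{2n-4k-1}.$$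
The set $J_2$ may also spoil some open cliques. Let $h_2$ be the number of open $i$ with $|N(J_2)\cap A_i|\ge n$. Every $b\in P$ has $x(b)<2k$, so $nh_2\le\sum_{b\in J_2}x(b)\le 2k|J_2|$, that is $2nh_2\le 4k|J_2|$. Therefore
$$2n(|J_2|-h_2)\ge(2n-4k)|J_2|\ge|P'|,\quad\text{with strict inequality between the two ends if } P'\ne\emptyset.\tag{9}$$
The strictness holds because $|J_2|>0$ in that case and $(2n-4k-1)|J_2|\ge|P'|$.

## 9. One vertex from each remaining clique

**Step 9. Complete the independent set.** The purpose is to add one vertex from every open clique that is not spoiled by $J_2$. For each open $i$ not counted by $h_2$ put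
$$A_i'=A_i\setminus N(J_1\cup J_2\cup H).$$
For an open clique, $N(J_1)\cap A_i=U_i$ and $N(H)\cap A_i=V_i$, since $H\cap A_i=\emptyset$. By (c) and the choice of $i$,
$$|A_i'|>2n-9k-\frac{2n}5-\frac{2n}5-n=\frac n5-9k\ge 64k-9k=55k .$$
Choosing the vertices one after another would not do: each chosen vertex can block up to $10k-1$ vertices elsewhere, so after many cliques as much as a constant times $k^2$ vertices may be blocked, and $n$ is only linear in $k$. Instead we use a transversal. Consider the graph formed by the edges of $G$ between different sets $A_i'$. By (3) its maximum degree is less than $10k$, and $|A_i'|\ge 55k\ge 20k$. By Haxell's theorem (or the remark after it) there is a set $T$ with one vertex in each $A_i'$ and no edge of this graph inside $T$. Two vertices of $T$ lie in different cliques, so $T$ is independent in $G$. If there are no such $i$, let $T=\emptyset$.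

The set $J_1\cup J_2\cup H\cup T$ is independent in $G$:

* $J_1\cup H$ is independent by (a);
* $J_2$ is independent, and as a subset of $P'$ it has no neighbor in $J_1\cup H$ by (b);
* $T$ is independent and has no neighbor in $J_1\cup J_2\cup H$ by the definition of the $A_i'$.

The four sets are disjoint: $J_1\subseteq Q$, $J_2\subseteq P$, and $H$ and $T$ lie in different cliques of $A$. Of the $m$ cliques, the closed ones contribute a hole, the open ones not counted by $h_2$ contribute a vertex of $T$, and only the $h_1$ lost ones and the $h_2$ spoiled ones contribute nothing. So $|H|+|T|=m-h_1-h_2$, and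
$$k\ge|J_1|+|J_2|+m-h_1-h_2 .$$
Multiply by $2n$ and use (8) and (9):
$$2n(k-m)\ge 2n(|J_1|-h_1)+2n(|J_2|-h_2)\ge\big(\ell(W)-|P'|+|J_1|\big)+|P'|=\ell(W)+|J_1|\ge\ell(W).\tag{10}$$
This is (7), and with (6) it gives $N\le 2nk$. Theorem 1 is proved. $\qquad\blacksquare$

## 10. Graphs attaining the bound

We prove Theorem 2. The necessity is read off from the places where the proof above was strict.

**Step 10. Equality forces $W=\emptyset$.** Let $G$ be $F_n$-free, $\alpha(G)\le p-1$, $|G|=2n(p-1)$, $n\ge 320(p-1)$. By Theorem 1, $2n(p-1)\le 2n\alpha(G)$, so $k:=\alpha(G)=p-1$ and $N=2nk$. Run the proof of Theorem 1. By (6) and (7),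
$$2nk=N\le 2nm+\ell(W)\le 2nk,$$
so equality holds everywhere, and in particular throughout (10). The last inequality of (10) gives $J_1=\emptyset$, and the strictness in (9) gives $P'=\emptyset$. If $J_1=\emptyset$, no round was run, so $Q=\emptyset$ and $P'=W$. Hence $W=\emptyset$.

It follows that $N=2nm$, so $m=k$, and that every vertex outside $A$ has $\ell=0$: it lies in some $B_i$ and is adjacent to all of $A_i$. Equality in (6) means equality in (4) for each $i$, and there every fraction $x_i(b)/|A_i|$ is 1. So $|A_i\cup B_i|=2n$ for all $i$. The sets $Q_i:=A_i\cup B_i$ partition $V$ into $k=p-1$ parts of order $2n$.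

**Step 11. Each $Q_i$ is a clique.** The set $A_i$ is a clique and $B_i$ is complete to it, so we must exclude two nonadjacent vertices $b,b'\in B_i$; if they existed, we could build an independent set that is too large. By (1) and $|A_i|\ge 2n-9k$, each of $b,b'$ has fewer than $10k$ neighbors outside $A_i$. So for $i'\ne i$,
$$|A_{i'}\setminus N(\{b,b'\})|\ge 2n-9k-20k=2n-29k\ge 611k .$$
The edges between these $k-1$ sets form a graph of maximum degree less than $10k$ by (3), so Haxell's theorem (or the remark after it) gives an independent set with one vertex in each of them. Together with $b,b'$ it is an independent set of size $k+1$, a contradiction.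

**Step 12. Every triangle lies in one $Q_i$.** A triangle that does not would produce a fan.

* If its vertices are $a,a'\in Q_i$ and $y\notin Q_i$, then $N(a)$ contains the edge $ya'$ and a perfect matching of the clique $Q_i\setminus\{a,a'\}$ of order $2n-2$. These are $1+(n-1)=n$ disjoint edges in $N(a)$, a contradiction.
* If its vertices $a\in Q_i$, $y$, $y'$ lie in three different cliques of the partition, then $N(a)$ contains the edge $yy'$ and $n-1$ disjoint edges of the clique $Q_i\setminus\{a\}$ of order $2n-1$. Again these are $n$ disjoint edges in $N(a)$, a contradiction.

**Step 13. Sufficiency.** Here we check that every graph described in Theorem 2 has the two properties. Let $V(G)$ be partitioned into $p-1$ cliques of order $2n$ such that every triangle lies inside one of them. An independent set has at most one vertex in each clique, so $\alpha(G)\le p-1$. Let $a$ lie in the clique $Q_i$. If $uv$ is an edge of $G[N(a)]$, then $a,u,v$ form a triangle, which lies in one clique of the partition, namely the one containing $a$. So all edges of $G[N(a)]$ lie inside $Q_i\setminus\{a\}$, which has $2n-1$ vertices, and a matching among them has at most $n-1$ edges.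 Hence $G$ is $F_n$-free. Theorem 2 is proved. $\qquad\blacksquare$

## 11. Fans that are too small compared with $p$

We prove Theorem 3. It uses one cited result.

**Kim's theorem** (J. H. Kim, Random Structures Algorithms 7 (1995)). There is $c_0>0$ such that $r(K_3,K_p)\ge c_0p^2/\log p$ for all $p\ge 2$.

**Step 14. Small $n$.** The purpose is to compare the fan with a single triangle. Since $K_3\subseteq F_n$, a graph with no triangle is $F_n$-free, so $r(K_p,F_n)\ge r(K_p,K_3)=r(K_3,K_p)\ge c_0p^2/\log p$. Let $c'=c_0/4$. If $p\ge 3$ and $1\le n\le c'p/\log p$, then
$$2n(p-1)+1\le 2np\le\frac{c_0}2\cdot\frac{p^2}{\log p}<\frac{c_0p^2}{\log p}\le r(K_p,F_n),$$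
so $F_n$ is not $K_p$-good.

**Step 15. Failure of goodness persists as $p$ grows.** The purpose is to pass a counterexample from $p$ to $p+1$. If $F_n$ is not $K_p$-good, then $r(K_p,F_n)>2n(p-1)+1$, so there is an $F_n$-free graph $G$ with $\alpha(G)\le p-1$ and $|G|=2n(p-1)+1$. Consider the disjoint union of $G$ and $K_{2n}$. It is $F_n$-free, because $F_n$ is connected and both $G$ and $K_{2n}$ are $F_n$-free. Its independence number is at most $p$, and it has $2np+1$ vertices. Hence $r(K_{p+1},F_n)>2np+1$, and $F_n$ is not $K_{p+1}$-good. Theorem 3 is proved. $\qquad\blacksquare$
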